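\title{A Noetherian ring satisfying the Auslander condition with finite self-injective dimension on one side only}

\begin{abstract}
We construct a left and right Noetherian ring $R$ that satisfies the Auslander condition and has injective dimension $1$ as a left module over itself and infinite injective dimension as a right module. The ring is a trivial extension of a left hereditary Noetherian domain $A$ that is isomorphic to a minimal overring of itself. We also show that, for a Noetherian ring with the Auslander condition and finite left self-injective dimension, the only obstruction to finite right self-injective dimension is a simple left module $S$ with $\operatorname{Ext}^j_R(S,R)=0$ for all $j\ge 0$, and that a count of simple modules excludes such an $S$ for Artinian rings and for rings that are finite over a Noetherian central subring.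
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $R$ be a left and right Noetherian ring. We write $\operatorname{id}_RR$ and $\operatorname{id}_{R^{op}}R$ for the injective dimension of $R$ as a left and as a right module over itself, and $\operatorname{fd}$ and $\operatorname{pd}$ for flat and projective dimension. Let
\[
0\to R\to E^0\to E^1\to\cdots\to E^i\to\cdots
\]
be the minimal injective coresolution of ${}_RR$: the module $E^0$ is an injective envelope of $R$, and $E^{i+1}$ is an injective envelope of the cokernel of the map into $E^i$. The ring $R$ satisfies the \emph{Auslander condition} if $\operatorname{fd}_RE^i\le i$ for every $i\ge0$.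

The model is a polynomial ring $G$ over a field. There $E^i$ is the direct sum of the injective envelopes $E(G/\mathfrak p)$ over the primes $\mathfrak p$ of height $i$ \cite{Bass}, and $E(G/\mathfrak p)$ has flat dimension at most $\operatorname{ht}\mathfrak p$ (see Section~\ref{sec:alln}). The Auslander condition keeps, without mention of prime ideals, the statement that the $i$th term of the coresolution lives in codimension $i$.

The definition refers to left modules only. By a theorem of Fossum, Griffith and Reiten, the condition is nevertheless left-right symmetric, and it is equivalent to each of the following two conditions.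
\begin{itemize}
\item[(a)] For every finitely generated left $R$-module $M$, every $i\ge1$ and every submodule $N$ of the right module $\operatorname{Ext}^i_R(M,R)$, one has $\operatorname{Ext}^j_{R^{op}}(N,R)=0$ for all $j<i$.
\item[(b)] For every finitely generated right $R$-module $M$, every $i\ge1$ and every submodule $N$ of the left module $\operatorname{Ext}^i_{R^{op}}(M,R)$, one has $\operatorname{Ext}^j_{R}(N,R)=0$ for all $j<i$.
\end{itemize}
The \emph{grade} of a left module $Y$ is the least $j$ with $\operatorname{Ext}^j_R(Y,R)\neq0$, and $Y$ has \emph{infinite grade} if $\operatorname{Ext}^j_R(Y,R)=0$ for all $j\ge0$. Over $G=k[z]$, for instance, $G$ has grade $0$ and $G/fG$ has grade $1$ for nonconstant $f$. Condition (b) says that every submodule of $\operatorname{Ext}^i_{R^{op}}(M,R)$ has grade at least $i$.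

The ring $R$ is \emph{Auslander--Gorenstein} if it satisfies the Auslander condition and $\operatorname{id}_RR=\operatorname{id}_{R^{op}}R<\infty$. Recall that $\operatorname{id}_RR$ and $\operatorname{id}_{R^{op}}R$ are equal as soon as both are finite. The following question, from \cite{Huang}, asks whether finiteness on one side is enough.

\medskip
\noindent\textbf{Question.} Let $R$ be a left and right Noetherian ring that satisfies the Auslander condition and has $\operatorname{id}_RR<\infty$. Is $\operatorname{id}_{R^{op}}R<\infty$? That is, is $R$ Auslander--Gorenstein?
\medskip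

One would guess that the answer is yes. The Auslander condition passes from one side to the other, and it controls every term of both coresolutions. For commutative rings there is nothing to prove. The answer is known to be positive when $R$ is left and right Artinian, and Theorem~\ref{thm:compl} below gives a positive answer also for $\operatorname{id}_RR=0$ and for rings that are finite over a Noetherian central subring. In general the answer is no, already for $\operatorname{id}_RR=1$.

\begin{theorem}\label{thm:main}
Let $k$ be a field with $\operatorname{char}k\neq2$. There is a left and right Noetherian $k$-algebra $R$ with an injective coresolution $0\to{}_RR\to E^0\to E^1\to0$ such that $E^0$ is flat and $\operatorname{fd}E^1\le1$, and with a simple left module $X$ such that $\operatorname{Ext}^i_R(X,R)=0$ for all $i\ge0$. Consequently $R$ satisfies the Auslander condition, $\operatorname{id}_RR=1$, and $\operatorname{id}_{R^{op}}R=\infty$.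
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $R$ be a left and right Noetherian ring that satisfies the Auslander condition, with $\operatorname{id}_RR=n<\infty$.
\begin{enumerate}
\item[(1)] The following are equivalent: \textup{(i)} $\operatorname{id}_{R^{op}}R<\infty$; \textup{(ii)} no simple left module $S$ has $\operatorname{Ext}^j_R(S,R)=0$ for all $j\ge0$; \textup{(iii)} the projective dimensions of the finitely generated right modules of finite projective dimension are bounded.
\item[(2)] These conditions hold if for every simple left module $S$ there is a two-sided ideal $I$ with $IS=0$ and $R/I$ left and right Artinian, such that for all $q\ge0$ the functors $\operatorname{Ext}^q_{R^{op}}(-,R)$ and $\operatorname{Ext}^q_R(-,R)$ send finitely generated modules killed by a power of $I$ to modules killed by a power of $I$. In particular they hold if $R$ is left and right Artinian, or if $R$ is finitely generated as a module over a commutative Noetherian central subring.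
\item[(3)] If $n=0$, the Question has a positive answer. For every $n\ge1$ there is a counterexample with $\operatorname{id}_RR=n$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:compl} is not needed for Theorem~\ref{thm:main}, but it shows where to look. By part (1), a counterexample must have a simple left module of infinite grade. Part (2) excludes such a module by counting. Taking $\operatorname{Ext}$ into $R$ twice returns a right module of finite length up to composition factors, so the alternating sum of the $\operatorname{Ext}^p_R(-,R)$ maps the free abelian group on the simple left modules onto the free abelian group on the simple right modules. If both groups have the same finite rank, no simple left module can go to zero. In infinite rank this argument says nothing: a shift of infinitely many simple modules can be injective without being surjective. The counterexample realizes such a shift.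

Section~\ref{sec:grade} treats modules of infinite grade and proves Theorem~\ref{thm:compl}(1). Section~\ref{sec:trivial} reduces Theorem~\ref{thm:main} to finding a ring $A$ that is isomorphic to a suitable proper overring $B$. Sections~\ref{sec:C} and~\ref{sec:orders} construct such rings, and Section~\ref{sec:proofmain} completes the proof. The count is in Section~\ref{sec:count}, and part (3) is in Section~\ref{sec:alln}.

\medskip
\noindent\textbf{Conventions.} Put $(-)^*=\operatorname{Hom}(-,R)$; it sends left modules to right modules, with $(fr)(p)=f(p)r$, and right modules to left modules. If $P$ is finitely generated projective, then so is $P^*$, and the natural map $P\to P^{**}$ is an isomorphism. Over a left and right Noetherian ring a finitely generated module $M$ has a resolution by finitely generated projectives, so each $\operatorname{Ext}^i(M,R)$ is a finitely generated module on the opposite side. By Baer's criterion and dimension shifting, a right module $M$ has injective dimension at most $n$ if and only if $\operatorname{Ext}^{n+1}_{R^{op}}(R/J,M)=0$ for every right ideal $J$. We write $M_2(F)\supset U_2(F)$ for the rings of all and of upper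 triangular $2\times2$ matrices over a ring $F$, and $E_{ij}$ for the matrix units.

\section{Modules of infinite grade}\label{sec:grade}

A nonzero left module of infinite grade forces the injective dimension on the \emph{right} to be infinite. The reason is that the dual of its projective resolution is exact, and the initial pieces of this exact complex are projective resolutions of every length.

\begin{lemma}\label{lem:grade}
Let $R$ be a left and right Noetherian ring and $X\neq0$ a finitely generated left module of infinite grade. Then for each $i\ge1$ there is a finitely generated right module $N_i$ with $\operatorname{pd}N_i=i$ and $\operatorname{Ext}^i_{R^{op}}(N_i,R)\cong X$. In particular $\operatorname{id}_{R^{op}}R=\infty$.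
\end{lemma}

\begin{proof}
Let $\cdots\to P_1\to P_0\to X\to0$ be a resolution by finitely generated projectives. The cohomology of $0\to P_0^*\to P_1^*\to P_2^*\to\cdots$ is $\operatorname{Ext}^\bullet_R(X,R)=0$, so this complex is exact. Put $N_i=\operatorname{coker}(P_{i-1}^*\to P_i^*)$. Then
\[
0\to P_0^*\to P_1^*\to\cdots\to P_i^*\to N_i\to0
\]
is a projective resolution of length $i$, in which $P_0^*$ and $P_1^*$ stand in degrees $i$ and $i-1$. Dualizing gives $\operatorname{Ext}^i_{R^{op}}(N_i,R)\cong\operatorname{coker}(P_1^{**}\to P_0^{**})\cong\operatorname{coker}(P_1\to P_0)=X\ne0$. Hence $\operatorname{pd}N_i=i$ and $\operatorname{id}_{R^{op}}R\ge i$.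
\end{proof}

Conversely, under the hypotheses of the Question every $\operatorname{Ext}$ module on the right above degree $n$ is built from modules of infinite grade. The next lemma is the only place in the proofs of Theorem~\ref{thm:compl}(1) and (2) where the Auslander condition is used.

\begin{lemma}\label{lem:high}
Let $R$ be as in Theorem~\ref{thm:compl}, let $N$ be a finitely generated right module, and let $i>n$. Then every subquotient of the left module $\operatorname{Ext}^i_{R^{op}}(N,R)$ has infinite grade.
\end{lemma}

\begin{proof}
Let $Y$ be a submodule. Condition (b) gives $\operatorname{Ext}^j_R(Y,R)=0$ for $j<i$, and $\operatorname{id}_RR=n$ gives the same for $j>n$. Since $i>n$, these ranges cover all $j$. If $Y'\subseteq Y$ are submodules, then $\operatorname{Ext}^j_R(Y/Y',R)$ lies between $\operatorname{Ext}^{j-1}_R(Y',R)=0$ and $\operatorname{Ext}^j_R(Y,R)=0$ in the long exact sequence.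
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(1)}]
(i)$\Rightarrow$(iii). Let $N$ be a finitely generated right module with $1\le p=\operatorname{pd}N<\infty$, and let $0\to P_p\to P_{p-1}\to\cdots\to P_0\to N\to0$ be a resolution by finitely generated projectives. Suppose that $\operatorname{Ext}^p_{R^{op}}(N,R)=0$. Then $P_{p-1}^*\to P_p^*$ is onto, and it splits because $P_p^*$ is projective. Dualizing, $P_p\to P_{p-1}$ is a split monomorphism, so $P_{p-1}/P_p$ is projective and $N$ has a projective resolution of length $p-1$, a contradiction. Thus $\operatorname{Ext}^p_{R^{op}}(N,R)\ne0$ and $p\le\operatorname{id}_{R^{op}}R$.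

(iii)$\Rightarrow$(ii). By Lemma~\ref{lem:grade}, a simple left module of infinite grade yields finitely generated right modules of every projective dimension $i\ge1$.

(ii)$\Rightarrow$(i). Suppose that $\operatorname{id}_{R^{op}}R=\infty$. Then $\operatorname{Ext}^{n+1}_{R^{op}}(R/J,R)\neq0$ for some right ideal $J$. This is a nonzero finitely generated left module, so it has a simple quotient, which has infinite grade by Lemma~\ref{lem:high}.
\end{proof}

\section{Trivial extensions along a self-embedding}\label{sec:trivial}

We want a ring $R$ with $\operatorname{id}_RR=1$ and a left module of infinite grade, so we want to compute $\operatorname{Ext}_R(-,R)$ over a simpler ring. Let $M$ be a bimodule over a ring $A$, and let $R=A\oplus M$ be the trivial extension, in which $M$ is an ideal of square zero. As a group, the coinduced module $\operatorname{Hom}_A(R,M)$ is $M\oplus\operatorname{End}({}_AM)$. If the right action identifies $A$ with $\operatorname{End}({}_AM)$, this is $R$ again, and if ${}_AM$ is projective, then $\operatorname{Ext}_R(-,R)$ becomes $\operatorname{Ext}_A(-,M)$. For left hereditary $A$ this vanishes above degree $1$. What remains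 is to find an $A$-module that $M$ does not see. We take for $M$ an overring $B$ of $A$ with $\operatorname{End}({}_AB)=B$. Then $M$ does not see $B/A$, and the requirement $\operatorname{End}({}_AM)=A$ asks for a ring isomorphism $A\to B$.

Let $A\subseteq B$ be rings with the same identity. We consider two properties.
\begin{itemize}
\item[(P)] ${}_AB$ is finitely generated projective.
\item[(E)] Every left $A$-linear map $B\to B$ is right multiplication by an element of $B$.
\end{itemize}
The element in (E) is the value at $1$, hence unique. Both properties have a common source.

\begin{lemma}\label{lem:PE}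
Suppose that $B$ has a left ideal $I$ with $I\subseteq A$ and $IB=B$. Then \textup{(P)} and \textup{(E)} hold.
\end{lemma}

\begin{proof}
Write $1=\sum_{s}a_sb_s$, a finite sum with $a_s\in I$ and $b_s\in B$. For $b\in B$ we have $ba_s\in I\subseteq A$ and $b=\sum_s(ba_s)b_s$. So the left $A$-linear maps $B\to A^{r}$, $b\mapsto(ba_s)_s$, and $A^r\to B$, $(c_s)_s\mapsto\sum_sc_sb_s$, compose to the identity of $B$, where $r$ is the number of terms. This proves (P). If $f\colon B\to B$ is left $A$-linear, then $f(b)=\sum_s(ba_s)f(b_s)=b\cdot\sum_sa_sf(b_s)$, which proves (E).
\end{proof}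

Now let $\tau\colon A\to B$ be a ring isomorphism. Let $R=A\oplus By$, where $y$ is a symbol, with
\begin{equation}\label{eq:mult}
(a+by)(a'+b'y)=aa'+\bigl(ab'+b\,\tau(a')\bigr)y .
\end{equation}
This is a ring, because $a+by\mapsto\left(\begin{smallmatrix}a&b\\0&\tau(a)\end{smallmatrix}\right)$ identifies it with a subring of $U_2(B)$. It contains $A$, and $y^2=0$, $ya=\tau(a)y$. The ideal $By$ has $R/By\cong A$, and we regard left $A$-modules as left $R$-modules through this quotient. Let $\lambda\colon R\to B$ be the left $A$-linear map $a+by\mapsto b$.

\begin{proposition}\label{prop:trivial}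
Let $A\subsetneq B$ satisfy \textup{(P)} and \textup{(E)}, let $\tau\colon A\to B$ be a ring isomorphism, and let $R=A\oplus By$ be as above.
\begin{enumerate}
\item[(1)] ${}_AR$ is finitely generated projective and $R_A$ is free of rank $2$. If $A$ is left and right Noetherian, so is $R$.
\item[(2)] ${}_RR\cong\operatorname{Hom}_A(R,B)$ as left $R$-modules, where $(rf)(r')=f(r'r)$.
\item[(3)] For every left $R$-module $Y$ and all $i\ge0$, composition with $\lambda$ induces an isomorphism $\operatorname{Ext}^i_R(Y,R)\cong\operatorname{Ext}^i_A(Y,B)$.
\item[(4)] The nonzero finitely generated left $R$-module $X=B/A$ has infinite grade.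
\end{enumerate}
\end{proposition}

\begin{proof}
(1) On the left, $R\cong A\oplus B$, and (P) applies. On the right, $By=\tau(A)y=yA$ because $\tau$ is onto, and $ya=\tau(a)y$ vanishes only for $a=0$; so $R=A\oplus yA$ is free of rank $2$. One-sided ideals of $R$ are $A$-submodules of a finitely generated $A$-module, which gives the last claim.

(2) Define $\theta\colon R\to\operatorname{Hom}_A(R,B)$ by $\theta(r)(r')=\lambda(r'r)$. It is left $R$-linear, since $\theta(sr)(r')=\lambda(r'sr)=(s\theta(r))(r')$. By \eqref{eq:mult},
\[
\theta(a_0+b_0y)(a+by)=ab_0+b\,\tau(a_0).
\]
By (E), the left $A$-linear maps $A\oplus By\to B$ are exactly the maps $a+by\mapsto ab_0+b\beta$ with unique $b_0,\beta\in B$. Since $\tau$ is bijective, $\beta=\tau(a_0)$ for a unique $a_0\in A$. So $\theta$ is bijective.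

(3) Let $P_\bullet\to Y$ be a projective resolution over $R$. It is also one over $A$, because ${}_AR$ is projective. For an $R$-module $P$, evaluation at $1\in R$ gives the natural isomorphism $\operatorname{Hom}_R(P,\operatorname{Hom}_A(R,B))\cong\operatorname{Hom}_A(P,B)$. Together with $\theta$ it sends $f\colon P\to R$ to $p\mapsto\theta(f(p))(1)=\lambda(f(p))$. Thus $\operatorname{Hom}_R(P_\bullet,R)\cong\operatorname{Hom}_A(P_\bullet,B)$ as complexes.

(4) By (P), $0\to A\to B\to X\to0$ is a projective resolution over $A$. So $\operatorname{Ext}^i_A(X,B)$ vanishes for $i\ge2$, and for $i=0,1$ it is the kernel and the cokernel of the restriction $\operatorname{Hom}_A(B,B)\to\operatorname{Hom}_A(A,B)$. By (E), evaluation at $1$ identifies both groups with $B$, so the restriction is bijective. Now apply (3).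
\end{proof}

The smallest pair with (P) and (E) that we need is a maximal order of $2\times 2$ matrices over a discrete valuation ring with a hereditary order inside it. It shows every feature of the construction except $\tau$.

\begin{example}\label{ex:local}
Let $O=k[[x]]$, $B=M_2(O)$ and $A=\{a\in B:a_{21}\in xO\}$. The left ideal $I=BE_{22}$ of matrices with zero first column lies in $A$, and $1=E_{12}E_{21}+E_{22}E_{22}\in IB$. So (P) and (E) hold. The vanishing of $\operatorname{Ext}_A(B/A,B)$ can be seen by hand. The columns of $A$ are
\[
V_1=\begin{pmatrix}O\\xO\end{pmatrix}\cong AE_{11},\qquad V_2=\begin{pmatrix}O\\O\end{pmatrix}\cong AE_{22},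
\]
and $A\cong V_1\oplus V_2$, $B\cong V_2\oplus V_2$. The module $X=B/A\cong V_2/V_1$ is one-dimensional over $k$ and has the projective resolution $0\to V_1\to V_2\to X\to0$. The inclusion $V_1\to V_2$ is right multiplication $AE_{11}\to AE_{22}$ by $E_{12}$. For a left module $M$ we have $\operatorname{Hom}_A(AE_{jj},M)=E_{jj}M$, and the induced map $E_{22}M\to E_{11}M$ is $w\mapsto E_{12}w$, which moves the lower entry of a column to the top. For $M=V_2$ this is the identity $O\to O$, and for $M=V_1$ it is the inclusion $xO\to O$. Hence
\[
\operatorname{Ext}^i_A(X,B)=0\quad\text{for all }i,\qquad\text{while}\qquad\operatorname{Ext}^1_A(X,A)\cong k .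
\]
But $A$ is not isomorphic to $B$. By Nakayama's lemma $x$ kills every simple module over either ring. So $B$ has one simple left module, that of $M_2(k)$. Over $A$ the ideal $xB$ has square $x(xB)\subseteq xA$, so it kills the simple modules too, and $A$ has two of them, those of $A/xB=U_2(k)$.
\end{example}

Passing from $A$ to $B$ loses one simple module. To have $A\cong B$ all the same, we use primes $x_m$ indexed by $m\in\mathbb Z$ and an automorphism $\tau$ with $x_m\mapsto x_{m+1}$. We impose the triangular condition of Example~\ref{ex:local} at all $m\ge0$ to define $A$, and at all $m\ge1$ to define $B$. Two obvious attempts fail. In $M_2(D)$, with $D$ a unique factorization domain, a lower left entry divisible by infinitely many primes is zero, so $A=B=U_2(D)$. The conditions at different primes must therefore refer to independent matrix structures. An infinite tensor product of copies of $M_2(D)$ provides these, but it is not Noetherian: if $e_m$ is $E_{11}$ in the $m$th factor, then $e_0,\ (1-e_0)e_1,\ (1-e_0)(1-e_1)e_2,\dots$ are nonzero orthogonal idempotents. So the $m$th factor should become a matrix ring modulo $x_m$ and should contribute no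 zero divisors otherwise. Quaternion algebras do this.

\section{An infinite tensor product of quaternion algebras}\label{sec:C}

Fix a field $k$ with $\operatorname{char}k\ne2$. For $m\in\mathbb Z$ let
\[
H_m=k[u_m][v_m^{\pm1}],\qquad v_mu_m=-u_mv_m,
\]
the algebra with $k$-basis $u_m^av_m^b$ ($a\ge0$, $b\in\mathbb Z$). The elements $x_m=u_m^2-1$ and $t_m=v_m^2$ are central, and $H_m$ is free over $k[x_m,t_m^{\pm1}]$ on $1,u_m,v_m,u_mv_m$. Modulo $x_m$ the element $u_m$ has square $1$, so
\[
e_m=(1+u_m)/2
\]
becomes an idempotent.

Let $T=\bigotimes_{m\in\mathbb Z}H_m$, the directed union of the tensor products $T_\Phi=\bigotimes_{m\in\Phi}H_m$ over $k$ with $\Phi\subset\mathbb Z$ finite. Generators with different indices commute. For $m\notin\Phi$ the ring $T_{\Phi\cup\{m\}}$ is the skew Laurent polynomial ring in $v_m$ over $T_\Phi[u_m]$, for the automorphism that fixes $T_\Phi$ and sends $u_m$ to $-u_m$. Comparing leading coefficients shows that polynomial and skew Laurent extensions of domains are domains, so $T$ is a domain. The subring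
\[
Z=k[x_m,t_m^{\pm1}:m\in\mathbb Z]
\]
is central, and it is a polynomial ring in the $x_m$ and a Laurent polynomial ring in the $t_m$. The $Z$-module $T$ is free on the \emph{standard products} $\prod_mu_m^{\varepsilon_m}v_m^{\delta_m}$ with $\varepsilon_m,\delta_m\in\{0,1\}$, almost all $0$. Since $u_m^2=x_m+1$ and $v_m^2=t_m$, the product of two standard products with indices in $\Phi$ is a $Z$-multiple of a third.

The quotients $T/x_mT$ are far from Artinian, so we invert every central element that is not divisible by any $x_m$. Each $x_m$ is a prime element of $Z$, since $Z/x_mZ$ is a domain. Hence $\Sigma=Z\setminus\bigcup_mx_mZ$ is a multiplicative set with $0\notin\Sigma$. Put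
\[
D=\Sigma^{-1}Z,\qquad C=\Sigma^{-1}T=D\otimes_ZT .
\]
Localization at a central multiplicative set is exact, and it embeds a domain in a domain when $0$ is not inverted. So $C$ is a domain with central subring $D$.

\begin{lemma}\label{lem:D}
Every nonzero element of $D$ is a unit times a monomial in the $x_m$. Each $x_mD$ is a maximal ideal of $D$, and $x_l\notin x_mD$ for $l\neq m$.
\end{lemma}

\begin{proof}
Let $0\ne f\in Z$ involve only variables with index in the finite set $\Phi$. For $l\notin\Phi$ the substitution $x_l=0$ fixes $f$, so $x_l\nmid f$. For $l\in\Phi$ the power of $x_l$ dividing $f$ is bounded by the degree of $f$ in $x_l$. So $f=\sigma\prod_{l\in\Phi}x_l^{a_l}$ with $\sigma\in\Sigma$, which proves the first claim.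

Since $x_mZ$ is a prime ideal disjoint from $\Sigma$, we have $x_mD\cap Z=x_mZ$; this contains neither $1$ nor $x_l$ for $l\ne m$. Let $f\in D\setminus x_mD$. Up to a unit, $f$ is a monomial $w$ not involving $x_m$. We claim that $w+x_m\in\Sigma$. Modulo $x_m$ it is $w\neq0$. Modulo an $x_l$ dividing $w$ it is $x_m\neq0$. For every other $l$ it is a nonzero polynomial not involving $x_l$. So $w+x_m$ is a unit of $D$, and $fD+x_mD=D$.
\end{proof}

We use twice the following fact. \emph{Let $\Delta$ be a domain with a central subfield $\kappa$, and suppose that every element lies in a finite-dimensional $\kappa$-subalgebra. Then $\Delta$ is a division ring, algebraic over $\kappa$.} Indeed, left and right multiplication by $g\ne0$ are injective $\kappa$-linear maps of such a subalgebra, hence bijective, and the powers of $g$ are linearly dependent.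

\begin{lemma}\label{lem:pi}
For each $m$ there are a division ring $F_m$ and a surjective ring map $\pi_m\colon C\to M_2(F_m)$ with kernel $x_mC$ and $\pi_m(e_m)=E_{11}$. It sends $D$ to scalar matrices with entries in a central subfield of $F_m$, and $\pi_m(x_l)$ is an invertible central scalar matrix for $l\neq m$.
\end{lemma}

\begin{proof}
Consider the matrices $\bar u=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$ and $\bar v=\left(\begin{smallmatrix}0&t_m\\1&0\end{smallmatrix}\right)$ over $k[t_m^{\pm1}]$. Then
\[
\bar u^2=1,\qquad\bar v^2=t_m,\qquad\bar u\bar v=\begin{pmatrix}0&t_m\\-1&0\end{pmatrix}=-\bar v\bar u .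
\]
So $u_m\mapsto\bar u$, $v_m\mapsto\bar v$ defines a $k[t_m^{\pm1}]$-algebra map $H_m/x_mH_m\to M_2(k[t_m^{\pm1}])$. The source is free on $1,u_m,v_m,u_mv_m$, and
\[
1+\bar u=2E_{11},\qquad1-\bar u=2E_{22},\qquad\bar v+\bar u\bar v=2t_mE_{12},\qquad\bar v-\bar u\bar v=2E_{21}.
\]
Since $2$ and $t_m$ are invertible, the four images generate the free module $M_2(k[t_m^{\pm1}])$ of rank $4$, and they are linearly independent. So the map is an isomorphism, and $e_m\mapsto E_{11}$.

Tensoring with $T'=\bigotimes_{l\ne m}H_l$ gives $T/x_mT\cong M_2(\Gamma)$ with $\Gamma=T'[t_m^{\pm1}]$, a domain for the same reason as $T$. The image of $Z$ is $Z/x_mZ=k[x_l\,(l\neq m),\,t_l^{\pm1}\,(l\in\mathbb Z)]$, embedded as scalar matrices with entries in the center of $\Gamma$. Elements of $\Sigma$ have nonzero image there. Localizing gives $C/x_mC\cong M_2(F_m)$, where $F_m=\Sigma^{-1}\Gamma$ is a domain. Its central subring $\Sigma^{-1}(Z/x_mZ)=D/x_mD$ is a field by Lemma~\ref{lem:D}. Every element of $F_m$ lies in the span over this field of the standard products with indices in some finite $\Phi\subset\mathbb Z\setminus\{m\}$, and this span is a finite-dimensional subalgebra.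 So $F_m$ is a division ring. Finally, $x_l$ has nonzero image in $D/x_mD$ for $l\neq m$.
\end{proof}

This proof, together with the definition of $e_m$, is where $\operatorname{char}k\neq2$ is used; in characteristic $2$ the ring $H_m$ is commutative.

Let $K$ be the field of fractions of $D$ and let $Q=K\otimes_DC\supset C$. It is a domain, and each element lies in the $K$-span of the standard products with indices in a finite set. So \emph{$Q$ is a division ring, algebraic over the central subfield $K$.}

The shift $u_m\mapsto u_{m+1}$, $v_m\mapsto v_{m+1}$ is a $k$-algebra automorphism of $T$ with $x_m\mapsto x_{m+1}$ and $t_m\mapsto t_{m+1}$. It preserves $Z$ and permutes the ideals $x_mZ$, so it preserves $\Sigma$. It therefore extends to an automorphism $\tau$ of $C$ with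
\begin{equation}\label{eq:shift}
\tau(x_m)=x_{m+1},\qquad\tau(e_m)=e_{m+1}.
\end{equation}

\section{Hereditary subrings cut out by triangular conditions}\label{sec:orders}

For $\Lambda\subseteq\mathbb Z$ put
\[
A_\Lambda=\{c\in C:\pi_m(c)\in U_2(F_m)\ \text{for all }m\in\Lambda\}.
\]
This is a $k$-subalgebra of $C$ that contains $D$. The matrix $\pi_m\bigl((1-e_m)ce_m\bigr)=E_{22}\pi_m(c)E_{11}$ vanishes exactly when $\pi_m(c)$ is upper triangular, so
\[
A_\Lambda=\{c\in C:(1-e_m)ce_m\in x_mC\ \text{for all }m\in\Lambda\}.
\]
From this description and \eqref{eq:shift} we get $\tau(A_\Lambda)=A_{\Lambda+1}$.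

The next lemma is what the tensor product was built for: a given element satisfies all but finitely many of the triangular conditions automatically.

\begin{lemma}\label{lem:diag}
For $c\in C$ there is a finite set $\Phi\subset\mathbb Z$ such that $\pi_l(c)$ is diagonal for all $l\notin\Phi$. Consequently:
\begin{enumerate}
\item[(1)] for each $m$ there is $w\in D\setminus x_mD$ with $\pi_l(wc)\in U_2(F_l)$ for all $l\neq m$;
\item[(2)] there is $0\ne w\in D$ with $wc\in A_{\mathbb Z}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $c=\sigma^{-1}h$ with $\sigma\in\Sigma$ and $h\in T_\Phi$. For $l\notin\Phi$ the element $c$ commutes with $e_l$, so $\pi_l(c)$ commutes with $E_{11}$ and is diagonal. In (1) let $w$ be the product of the $x_l$ with $l\in\Phi\setminus\{m\}$; it is not in the prime ideal $x_mD$. In (2) let $w$ be the product of the $x_l$ with $l\in\Phi$. Then $\pi_l(wc)=0$ if $x_l$ divides $w$, and $\pi_l(wc)$ is a scalar times a diagonal matrix if $l\notin\Phi$.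
\end{proof}

For example, $\pi_l(v_m)$ is diagonal for $l\neq m$, and $\pi_m(v_m)$ has lower left entry $1$. So $v_m\in A_\Lambda$ if and only if $m\notin\Lambda$, and different sets $\Lambda$ give different rings. We next show that the conditions at the other primes do not interfere with the picture at $x_m$, which is that of Example~\ref{ex:local}.

\begin{lemma}\label{lem:free}
If $m\notin\Lambda$, then $\pi_m$ maps $A_\Lambda$ onto $M_2(F_m)$ with kernel $x_mA_\Lambda$.
\end{lemma}

\begin{proof}
Let $c\in C$, and take $w$ as in Lemma~\ref{lem:diag}(1), so that $wc\in A_\Lambda$. Since $x_mD$ is maximal, there is $w'\in D$ with $w'w\equiv1\bmod x_mD$. Then $w'wc\in A_\Lambda$ and $\pi_m(w'wc)=\pi_m(c)$. This proves surjectivity. The kernel is $x_mC\cap A_\Lambda$. If $c\in C$ and $x_mc\in A_\Lambda$, then for $l\in\Lambda$ the matrix $\pi_l(x_m)$ is an invertible scalar, so $\pi_l(c)=\pi_l(x_m)^{-1}\pi_l(x_mc)\in U_2(F_l)$. Thus $c\in A_\Lambda$.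
\end{proof}

\begin{lemma}\label{lem:pair}
Let $m\in\Lambda$, $A=A_\Lambda$, $B=A_{\Lambda\setminus\{m\}}$, $F=F_m$ and $\pi=\pi_m|_B$.
\begin{enumerate}
\item[(1)] $x_mB\subset A$, and $\pi$ induces $B/x_mB\cong M_2(F)$ and $A/x_mB\cong U_2(F)$.
\item[(2)] The pair $A\subset B$ satisfies \textup{(P)} and \textup{(E)}.
\item[(3)] $B/A\cong F$, where $a\in A$ acts from the left as left multiplication by $\pi(a)_{22}$ and from the right as right multiplication by $\pi(a)_{11}$. In particular $B/A$ is a simple left and a simple right $A$-module.
\end{enumerate}
\end{lemma}

\begin{proof}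
(1) By Lemma~\ref{lem:free}, $\pi$ is onto $M_2(F)$ with kernel $x_mB$, and $A=\pi^{-1}(U_2(F))$ by definition.

(2) Let $I=\pi^{-1}(M_2(F)E_{22})$, the set of $b\in B$ such that $\pi(b)$ has zero first column. It is a left ideal of $B$ with $x_mB\subseteq I\subseteq A$. The ideal $IB$ contains $I$, hence $\ker\pi$, and $\pi(IB)=M_2(F)E_{22}M_2(F)$ contains $E_{12}E_{21}+E_{22}E_{22}=1$. So $IB=B$, and Lemma~\ref{lem:PE} applies.

(3) By (1), $B/A\cong M_2(F)/U_2(F)$, and the lower left entry identifies this with $F$. For $g\in U_2(F)$ and $h\in M_2(F)$ we have $(gh)_{21}=g_{22}h_{21}$ and $(hg)_{21}=h_{21}g_{11}$. Since $\pi(A)=U_2(F)$, every element of $F$ occurs as $\pi(a)_{22}$ and as $\pi(a)_{11}$, so $B/A$ is simple on both sides.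
\end{proof}

The ring $A_\Lambda$ need not be finitely generated over $D$, so the Noetherian property needs an argument. It comes from the fact that one-sided ideals meet $D$, whose ideal theory is controlled by Lemma~\ref{lem:D}.

\begin{lemma}\label{lem:meet}
Every nonzero left or right ideal of $A_\Lambda$ contains a nonzero element of $D$.
\end{lemma}

\begin{proof}
Let $0\neq a\in A_\Lambda$. It is algebraic over $K$. Take a relation of least degree $r\ge1$ and clear denominators: $d_0a^r+\dots+d_{r-1}a+d_r=0$ with $d_s\in D$ and $d_0\ne0$. If $d_r=0$, we could cancel $a$ in the domain $Q$ and obtain a relation of smaller degree, or $d_0=0$ if $r=1$. So $d_r\neq0$, and $d_r=-(d_0a^{r-1}+\dots+d_{r-1})a$ lies in $A_\Lambda a\cap aA_\Lambda$.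
\end{proof}

\begin{proposition}\label{prop:noeth}
The ring $A=A_\Lambda$ is left and right Noetherian, and $A/L$ has finite length for every nonzero left ideal $L$.
\end{proposition}

\begin{proof}
First, $A/x_mA$ has finite length on both sides. For $m\notin\Lambda$ it is $M_2(F_m)$ by Lemma~\ref{lem:free}. For $m\in\Lambda$ take $B$ as in Lemma~\ref{lem:pair} and consider $A\supset x_mB\supset x_mA$. The factor $A/x_mB\cong U_2(F_m)$ has finite length on both sides, since its one-sided ideals are $F_m$-subspaces of a three-dimensional space. The factor $x_mB/x_mA$ is isomorphic to $B/A$ as a bimodule, because $x_m$ is a central element of a domain, so it is simple on both sides.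

Let $0\ne d\in D$. By Lemma~\ref{lem:D}, $dA=x_{m_1}\cdots x_{m_s}A$, and the chain $A\supseteq x_{m_1}A\supseteq x_{m_1}x_{m_2}A\supseteq\dots\supseteq dA$ has factors $A/x_{m_j}A$. So $A/dA$ has finite length on both sides. By Lemma~\ref{lem:meet}, a nonzero left ideal $L$ contains some $Ad=dA$. Then $A/L$ and $L/Ad$ have finite length, and $L$ is finitely generated. The argument for right ideals is the same with the sides exchanged.
\end{proof}

Recall that a ring $A$ is \emph{left hereditary} if every left ideal is projective. Equivalently, $\operatorname{Ext}^i_A(-,-)=0$ on left modules for $i\ge2$; then quotients of injective left modules are injective. For an exact sequence $0\to M'\to M\to M''\to0$ we use the inequalities $\operatorname{pd}M\le\max(\operatorname{pd}M',\operatorname{pd}M'')$ and $\operatorname{pd}M'\le\max(\operatorname{pd}M,\operatorname{pd}M''-1)$.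

\begin{proposition}\label{prop:hered}
The ring $A=A_\Lambda$ is left hereditary.
\end{proposition}

\begin{proof}
It suffices to show $\operatorname{pd}S\le1$ for every simple left module $S$. Indeed, then $\operatorname{pd}A/L\le1$ for every left ideal $L\neq0$, by Proposition~\ref{prop:noeth} and induction on length, and the second inequality shows that $L$ is projective.

We first show that some $x_m$ kills $S$. The nonzero element $x_0$ is not invertible in $C$, so $A$ is not a division ring and $S\cong A/L$ with $L\neq0$. By Lemma~\ref{lem:meet}, $L$ contains some $0\neq d\in D$, which kills $S$ because it is central and kills a generator. By Lemma~\ref{lem:D}, a product of the $x_m$ kills $S$. Each $x_m$ acts as an endomorphism of the simple module $S$, so as zero or bijectively. Hence one of the factors $x_m$ acts as zero.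

Let $m\notin\Lambda$. Then $S$ is a simple module over $A/x_mA\cong M_2(F_m)$, hence a direct summand of $A/x_mA$. The resolution $0\to A\xrightarrow{x_m}A\to A/x_mA\to0$ gives $\operatorname{pd}S\le1$.

Let $m\in\Lambda$, with the notation of Lemma~\ref{lem:pair}. The ideal $x_mB$ of $A$ has square $x_m(x_mB)\subseteq x_mA$, which kills $S$. The submodule $x_mB\cdot S$ is therefore not $S$, so it is zero, and $S$ is a simple $U_2(F)$-module. The ideal $FE_{12}$ of $U_2(F)$ has square zero and quotient $F\times F$. So $S$ is $S_1$ or $S_2$, where $S_j=F$ and $g\in U_2(F)$ acts as left multiplication by $g_{jj}$. By Lemma~\ref{lem:pair}, $S_2\cong B/A$ and ${}_AB$ is projective, so $0\to A\to B\to S_2\to0$ gives $\operatorname{pd}S_2\le1$. Let $V=F^2$ be the space of columns. It is a direct summand of the left $A$-module $M_2(F)\cong B/x_mB$, and $0\to B\xrightarrow{x_m}B\to B/x_mB\to0$ gives $\operatorname{pd}V\le1$. The columns with lower entry $0$ form a submodule $S_1$ with quotient $S_2$. Hence $\operatorname{pd}S_1\le\max(\operatorname{pd}V,\operatorname{pd}S_2-1)\le1$.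
\end{proof}

For the Auslander condition we need an explicit injective coresolution. The division ring $Q$ supplies it.

\begin{lemma}\label{lem:Q}
$Q$ is an injective left $A_\Lambda$-module, and $Q=\bigcup_{0\ne d\in D}d^{-1}A_\Lambda$ is a directed union.
\end{lemma}

\begin{proof}
Let $L\ne0$ be a left ideal of $A_\Lambda$ and $f\colon L\to Q$ a linear map. Choose $0\neq d\in L\cap D$ by Lemma~\ref{lem:meet}, and put $q=d^{-1}f(d)$. For $a\in L$ we have $df(a)=f(da)=f(ad)=af(d)$, so $f(a)=aq$ because $d$ is central in $Q$. Thus $f$ extends to $A_\Lambda$, and $Q$ is injective by Baer's criterion. Every element of $Q$ has the form $d^{-1}c$ with $c\in C$ and $0\ne d\in D$. With $w$ as in Lemma~\ref{lem:diag}(2) it equals $(dw)^{-1}(wc)\in(dw)^{-1}A_\Lambda$. The union is directed because $d^{-1}A_\Lambda$ and $d'^{-1}A_\Lambda$ lie in $(dd')^{-1}A_\Lambda$.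
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofmain}

Let $A=A_{\{0,1,2,\dots\}}$ and $B=A_{\{1,2,\dots\}}$. By Lemmas~\ref{lem:free} and~\ref{lem:pair}, their images under the maps $\pi_m$ are as follows.
\[
\begin{array}{c|ccccccc}
m&\cdots&-2&-1&0&1&2&\cdots\\\hline
\pi_m(A)&\cdots&M_2&M_2&U_2&U_2&U_2&\cdots\\
\pi_m(B)&\cdots&M_2&M_2&M_2&U_2&U_2&\cdots
\end{array}
\]
Lemma~\ref{lem:pair} with $m=0$ shows that $A\subsetneq B$ satisfies (P) and (E) and that $B/A$ is a simple left $A$-module. Since $\tau(A_\Lambda)=A_{\Lambda+1}$, the shift restricts to an isomorphism of $k$-algebras $\tau\colon A\to B$. Let $R=A\oplus By$ be the ring \eqref{eq:mult}. It is a $k$-algebra because $\tau$ fixes $k$; it is the subring $A\oplus By$ of $C[y;\tau]/(y^2)$. By Propositions~\ref{prop:noeth} and~\ref{prop:trivial}(1), $R$ is left and right Noetherian.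

\medskip
\noindent\emph{The module $X$ and the right side.} The left $R$-module $X=B/A$ is simple, and it has infinite grade by Proposition~\ref{prop:trivial}(4). By Lemma~\ref{lem:grade}, $\operatorname{id}_{R^{op}}R=\infty$.

\medskip
\noindent\emph{The coresolution.} The left $A$-module $Q$ is injective by Lemma~\ref{lem:Q}, and so is $Q/B$, because $A$ is left hereditary. The functor $\operatorname{Hom}_A(R,-)$ is exact since ${}_AR$ is projective. It sends an injective $A$-module $E$ to an injective $R$-module, since $\operatorname{Hom}_R(-,\operatorname{Hom}_A(R,E))\cong\operatorname{Hom}_A(-,E)$ is exact. Applying it to $0\to B\to Q\to Q/B\to0$ and using Proposition~\ref{prop:trivial}(2), we obtain an injective coresolution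
\begin{equation}\label{eq:cores}
0\to R\to E^0\to E^1\to0,\qquad E^0=\operatorname{Hom}_A(R,Q),\quad E^1=\operatorname{Hom}_A(R,Q/B).
\end{equation}

\medskip
\noindent\emph{Flat dimensions.} By Lemma~\ref{lem:Q} applied to $B$, the module $Q$ is the directed union of the left $A$-submodules $d^{-1}B$. Since ${}_AR$ is finitely generated, every map $R\to Q$ has image in some $d^{-1}B$, so $E^0$ is the directed union of the $R$-submodules $\operatorname{Hom}_A(R,d^{-1}B)$. Multiplication by the central element $d$ is an isomorphism $d^{-1}B\to B$ of left $A$-modules, so each of these submodules is isomorphic to $\operatorname{Hom}_A(R,B)\cong R$. Since $\operatorname{Tor}$ commutes with directed unions, $E^0$ is flat. Then \eqref{eq:cores} is a flat resolution of $E^1$, and $\operatorname{fd}E^1\le1$.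

\medskip
\noindent\emph{The Auslander condition.} It concerns the minimal coresolution, whose terms are summands of those in \eqref{eq:cores}. Let $I^0\subseteq E^0$ be an injective envelope of $R$ inside $E^0$, and write $E^0=I^0\oplus J$. Then $E^1\cong(I^0/R)\oplus J$, so $I^0/R$ is injective and $0\to R\to I^0\to I^0/R\to0$ is the minimal injective coresolution. Its terms have flat dimension at most $0$ and at most $1$.

\medskip
\noindent\emph{The left injective dimension.} By \eqref{eq:cores}, $\operatorname{id}_RR\le1$. Let $Y=A/x_0A$. The resolution $0\to A\xrightarrow{x_0}A\to Y\to0$ and Proposition~\ref{prop:trivial}(3) give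
\begin{equation}\label{eq:ext1}
\operatorname{Ext}^1_R(Y,R)\cong\operatorname{Ext}^1_A(A/x_0A,B)\cong B/x_0B\cong M_2(F_0)\neq0 .
\end{equation}
So $\operatorname{id}_RR=1$. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Counting simple modules}\label{sec:count}

In this section $R$ is as in Theorem~\ref{thm:compl}, and we prove part (2). Let $\mathcal N$ be the set of isomorphism classes of simple left modules of infinite grade. By part (1) we must show that $\mathcal N$ is empty. Suppose that $S\in\mathcal N$, and let $I$ be an ideal as in the hypothesis for $S$.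

\subsection*{The two Grothendieck groups}
Let $\mathcal L$ and $\mathcal R$ be the categories of finitely generated left and right modules killed by a power of $I$. Both are closed under submodules, quotients and extensions. A module $M\in\mathcal L$ has a finite filtration with factors $I^sM/I^{s+1}M$, which are finitely generated modules over the Artinian ring $R/I$. So $M$ has finite length, and likewise for $\mathcal R$. A simple module killed by a power of $I$ is killed by $I$. Thus the simple objects are the simple left and the simple right $R/I$-modules. Both sets have the same finite cardinality $r$, the number of simple factors of $R/I$ modulo its radical. The Grothendieck group $K_0(\mathcal L)$ is generated by classes $[M]$ with $[M]=[M']+[M'']$ for every short exact sequence. By the Jordan--H\"older theorem, $K_0(\mathcal L)$ and $K_0(\mathcal R)$ are free abelian of rank $r$ on the classes of the simple modules.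

Let $\langle\mathcal N\rangle\subseteq K_0(\mathcal L)$ be the subgroup spanned by the simple modules of $\mathcal L$ that lie in $\mathcal N$, and let $\nu$ be their number. Then $\nu\geq1$, since $S\in\mathcal L$, and $K_0(\mathcal L)/\langle\mathcal N\rangle$ is free of rank $r-\nu$. By hypothesis the $\operatorname{Ext}$ functors carry $\mathcal R$ to $\mathcal L$ and $\mathcal L$ to $\mathcal R$. Define
\begin{align*}
\alpha&\colon K_0(\mathcal R)\to K_0(\mathcal L)/\langle\mathcal N\rangle,&[N]&\mapsto\sum_{q=0}^n(-1)^q[\operatorname{Ext}^q_{R^{op}}(N,R)],\\
\beta&\colon K_0(\mathcal L)/\langle\mathcal N\rangle\to K_0(\mathcal R),&[Y]&\mapsto\sum_{p=0}^n(-1)^p[\operatorname{Ext}^p_R(Y,R)].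
\end{align*}
The formula for $\beta$ is additive on short exact sequences, because the long exact sequence stops at degree $n=\operatorname{id}_RR$, and it vanishes on $\mathcal N$. For $\alpha$ the long exact sequence need not stop, and this is why we divide by $\langle\mathcal N\rangle$. Let $0\to N'\to N\to N''\to0$ be exact in $\mathcal R$. Cut the long exact sequence after $\operatorname{Ext}^n_{R^{op}}(N',R)$. The failure of additivity is, up to sign, the class of the image of the connecting map into $\operatorname{Ext}^{n+1}_{R^{op}}(N'',R)\in\mathcal L$. The composition factors of this image lie in $\mathcal N$ by Lemma~\ref{lem:high}. So $\alpha$ is well defined.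

\begin{lemma}\label{lem:bidual}
$\beta\alpha$ is the identity of $K_0(\mathcal R)$.
\end{lemma}

Granting the lemma, $\alpha$ embeds a free abelian group of rank $r$ in one of rank $r-\nu$. This contradicts $\nu\ge1$, so $\mathcal N=\emptyset$. The Artinian hypothesis on $R/I$ was used to make $r$ finite and equal on both sides, and the hypothesis on the $\operatorname{Ext}$ functors was used to define $\alpha$ and $\beta$.

\subsection*{Biduality}
If $P_\bullet\to N$ is a resolution by finitely generated projectives, then $P_\bullet^{**}\cong P_\bullet$ recovers $N$, while the cohomology of $P_\bullet^*$ is $\operatorname{Ext}^\bullet_{R^{op}}(N,R)$. The lemma compares the dual of the complex $P_\bullet^*$ with the $\operatorname{Ext}$ modules of its cohomology. Two points need care. The comparison must respect the right $R$-module structure, so we compute with projective resolutions and the functor $(-)^*$, and not with an injective coresolution of ${}_RR$, whose terms carry no right action. Also $P_\bullet^*$ may be unbounded, so we cut it far enough out that the cut has no effect in the degrees that matter.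

We recall hyperext. For a bounded complex $W$ of left modules, with differential of degree $+1$, choose a quasi-isomorphism $P\to W$ from a bounded above complex of projectives. The complex $P$ is unique up to homotopy equivalence. Let $\mathbb E^i(W)$ be the $i$th cohomology of the complex of right modules with $(P^{-i})^*$ in degree $i$. The following facts are standard.
\begin{itemize}
\item[(H1)] A quasi-isomorphism $W\to W'$ gives isomorphisms $\mathbb E^i(W')\cong\mathbb E^i(W)$.
\item[(H2)] If $W$ is a module $Y$ placed in degree $q$, then $\mathbb E^i(W)=\operatorname{Ext}^{i+q}_R(Y,R)$.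
\item[(H3)] If $W$ consists of projectives, one may take $P=W$.
\item[(H4)] An exact sequence $0\to W'\to W\to W''\to0$ of bounded complexes gives an exact sequence of right modules $\cdots\to\mathbb E^i(W'')\to\mathbb E^i(W)\to\mathbb E^i(W')\to\mathbb E^{i+1}(W'')\to\cdots$.
\end{itemize}
For (H4), lift $W'\to W$ up to homotopy to a map $\varphi\colon P'\to P$ of resolutions. The mapping cone of $\varphi$ resolves $W''$, and one applies $(-)^*$ to the degreewise split sequence $0\to P\to\operatorname{cone}(\varphi)\to P'[1]\to0$.

\begin{proof}[Proof of Lemma~\ref{lem:bidual}]
Let $N\in\mathcal R$, with $P_\bullet\to N$ as above. Let $W$ be the complex $P_0^*\to P_1^*\to\dots\to P_{2n+1}^*$ in degrees $0,\dots,2n+1$, and let $Y^q=H^q(W)$. Then $Y^q=\operatorname{Ext}^q_{R^{op}}(N,R)$ for $q\le2n$. By (H3), $\mathbb E^i(W)$ is the homology in degree $-i$ of $P_{2n+1}\to\dots\to P_1\to P_0$. Therefore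
\begin{equation}\label{eq:EW}
\mathbb E^0(W)\cong N,\qquad\mathbb E^i(W)=0\quad\text{for }i\ge-n,\ i\neq0 .
\end{equation}

Let $Z^q\subseteq W^q$ be the cycles, and let $W_{\le q}$ be the subcomplex $W^0\to\dots\to W^{q-1}\to Z^q$. Then $W_{\le-1}=0$ and $W_{\le2n+1}=W$. The quotient $W_{\le q}/W_{\le q-1}$ is the complex $W^{q-1}/Z^{q-1}\to Z^q$ with injective differential, and it maps quasi-isomorphically onto $Y^q$ placed in degree $q$. By (H1), (H2) and (H4) there are exact sequences
\begin{equation}\label{eq:step}
\cdots\to\operatorname{Ext}^{i+q}_R(Y^q,R)\to\mathbb E^i(W_{\le q})\to\mathbb E^i(W_{\le q-1})\to\operatorname{Ext}^{i+q+1}_R(Y^q,R)\to\cdots .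
\end{equation}

\emph{The range $0\le q\le n$.} Here $Y^q\in\mathcal L$, so $\operatorname{Ext}^{i+q}_R(Y^q,R)$ lies in $\mathcal R$, and it vanishes unless $-q\le i\le n-q$. By induction on $q$, \eqref{eq:step} shows that $\mathbb E^i(W_{\le q})$ lies in $\mathcal R$ and vanishes for $|i|>n$. Put $\chi_q=\sum_i(-1)^i[\mathbb E^i(W_{\le q})]\in K_0(\mathcal R)$. The alternating sum of the classes in \eqref{eq:step} is zero, which gives
\[
\chi_q=\chi_{q-1}+\sum_i(-1)^i[\operatorname{Ext}^{i+q}_R(Y^q,R)]=\chi_{q-1}+(-1)^q\beta[Y^q].
\]
Since $\chi_{-1}=0$, we get $\chi_n=\sum_{q=0}^n(-1)^q\beta[Y^q]=\beta\alpha[N]$.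

\emph{The range $n<q\le2n$.} Here $Y^q$ has infinite grade by Lemma~\ref{lem:high}, so $\mathbb E^i(W_{\le q})\cong\mathbb E^i(W_{\le q-1})$ for all $i$.

\emph{The cut $q=2n+1$.} For $i\ge-n$ we have $i+q>n$, so both outer terms of \eqref{eq:step} vanish and $\mathbb E^i(W)\cong\mathbb E^i(W_{\le2n})$.

Hence $\mathbb E^i(W_{\le n})\cong\mathbb E^i(W)$ for $i\ge-n$, and $\mathbb E^i(W_{\le n})=0$ for $i<-n$. By \eqref{eq:EW}, $\chi_n=[N]$.
\end{proof}

\subsection*{The two special cases}
If $R$ is left and right Artinian, take $I=0$; the hypothesis on the $\operatorname{Ext}$ functors is then empty.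

Let $R$ be finitely generated as a module over a commutative Noetherian central subring $Z_0$, and let $S$ be a simple left module. Each element of $Z_0$ acts on $S$ as an endomorphism, so as zero or bijectively. Hence $\mathfrak m=\operatorname{ann}_{Z_0}S$ is prime, and $S$ is a nonzero vector space over the field of fractions $\kappa$ of $O=Z_0/\mathfrak m$. As a quotient of $R$, the module $S$ is finitely generated over $O$, and so is its direct summand $\kappa$. Thus $\kappa=d^{-1}O$ for a common denominator $d$, and multiplying by $d$ gives $\kappa=O$. So $\mathfrak m$ is maximal. Take $I=\mathfrak mR$. Then $IS=0$, and $R/I$ is a finite-dimensional $\kappa$-algebra, hence left and right Artinian. For $\zeta\in Z_0$ and $f\in P^*$, with $P$ a left module, we have $(f\zeta)(p)=f(p)\zeta=f(\zeta p)$. So $\zeta$ acts on $\operatorname{Ext}^q_R(Y,R)$ as the map induced by multiplication by $\zeta$ on $Y$. If $I^s=\mathfrak m^sR$ kills $Y$, then $\mathfrak m^s$ kills $\operatorname{Ext}^q_R(Y,R)$, and so does $R\mathfrak m^s=I^s$. The same computation applies to right modules. This completes the proof of Theorem~\ref{thm:compl}(2). \qed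

\begin{remark}\label{rem:shift}
In the ring $R=A\oplus By$ of Section~\ref{sec:proofmain} the hypothesis of part (2) must fail for $S=X$, and the shift shows how. Since $\lambda(ra)=\lambda(r)\tau(a)$, under the isomorphism of Proposition~\ref{prop:trivial}(3) an element $a\in A$ acts on $\operatorname{Ext}^q_A(Y,B)$ through right multiplication by $\tau(a)$ on $B$. So $x_{m-1}$ acts on $\operatorname{Ext}^q_R(Y,R)$ as the map induced by $x_m$ on $Y$: if $x_m$ kills $Y$, then $x_{m-1}$ kills $\operatorname{Ext}^q_R(Y,R)$. For the ideal $I=x_0A+By$, which kills $X$, the quotient $R/I=A/x_0A$ is Artinian. But on $\operatorname{Ext}^1_R(R/I,R)\cong M_2(F_0)$, computed in \eqref{eq:ext1}, the element $x_0\in I$ acts as the invertible scalar $\pi_0(x_1)$, so no power of $I$ kills this module.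
\end{remark}

\section{Left injective dimension $0$ and $n\ge1$}\label{sec:alln}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(3)}]
Let $n=0$. A left Noetherian, left self-injective ring is quasi-Frobenius, hence also right self-injective \cite[\S31]{AF}. So $\operatorname{id}_{R^{op}}R=0$.

Let $n\ge1$. Let $R$ be the ring of Theorem~\ref{thm:main} and $G=k[z_1,\dots,z_n]$. By \cite{Bass}, the $i$th term of the minimal injective coresolution of $G$ is $\bigoplus_{\operatorname{ht}\mathfrak p=i}E(G/\mathfrak p)$, and $\operatorname{id}_GG=n$. The envelope $E(G/\mathfrak p)$ is a module over $G_{\mathfrak p}$, a regular local ring of global dimension $\operatorname{ht}\mathfrak p$. So it has a projective resolution over $G_{\mathfrak p}$ of length at most $\operatorname{ht}\mathfrak p$, and this is a flat resolution over $G$ because $G_{\mathfrak p}$ is flat over $G$. Thus $\operatorname{fd}_GE(G/\mathfrak p)\le\operatorname{ht}\mathfrak p$, and $G$ satisfies the Auslander condition.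

A module over $R\times G$ is a product $M\times M'$ of an $R$-module and a $G$-module, and its submodules and homomorphisms are products as well. So $R\times G$ is left and right Noetherian; injective envelopes, and hence minimal injective coresolutions, are formed in each factor separately; and the flat dimension of $M\times M'$ is the maximum of those of $M$ and $M'$. Therefore $R\times G$ satisfies the Auslander condition, its left injective dimension is $\max(1,n)=n$, and its right injective dimension is $\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AF} Anderson and Fuller, \emph{Rings and Categories of Modules}.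

\bibitem{Bass} Bass, \emph{On the ubiquity of Gorenstein rings}.

\bibitem{Huang} Zhaoyong Huang, \emph{On Auslander-Type Conditions of Modules}, arXiv:1012.1703 (2010).

\end{thebibliography}
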